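# Sums of reducible principal series in $K((\mathbb R^{\le 0}))$

## The square of $\sum_n t^{-1/n}$ and a series of order type $\omega^2$

Let $K$ be a field of characteristic $0$. Let $R=K((\mathbb R^{\le 0}))$ be the ring of formal sums $b=\sum_{\gamma\le 0}b_\gamma t^\gamma$, with $b_\gamma\in K$, whose support $\operatorname{supp}(b)=\{\gamma: b_\gamma\ne 0\}$ is well-ordered. The coefficient of $t^w$ in $bc$ is $\sum_{u+v=w}b_uc_v$, a finite sum because the supports are well-ordered. Take
$$p=\sum_{n\ge 1}t^{-1/n}.$$
Its exponents $-1,-\tfrac12,-\tfrac13,\dots$ increase to $0$. The coefficient of $t^w$ in $p^2$ is the number of pairs $(a,b)$ of positive integers with $\frac1a+\frac1b=-w$. What does $p^2$ look like at, and just to the left of, the exponent $-\frac12$?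

At $w=-\frac12$ there are three pairs: $(3,6),(4,4),(6,3)$. Now let $w=-\frac12-\eta$ with $0<\eta<\frac1{30}$. If $a,b\ge4$, then $\frac1a+\frac1b\le\frac12$, so $\min(a,b)\le 3$. If the minimum is $1$, the sum exceeds $1$. If it is $3$, the sums larger than $\frac12$ are $\frac13+\frac13,\ \frac13+\frac14,\ \frac13+\frac15$, and the smallest of these is $\frac8{15}=\frac12+\frac1{30}$, which is too big. So the minimum is $2$, and the pairs are $(2,n)$ and $(n,2)$ with $\eta=\frac1n$, $n>30$. Shift the exponent $-\frac12$ to $0$ and keep only exponents in $(-\frac1{30},0]$. What remains of $p^2$ is $3+2\sum_{n>30}t^{-1/n}$. In other words, near the point $-\frac12$ the series $p^2$ is a copy of $2p+3$.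

We fix notation for this. For $b\in R$ and $x\le 0$ put
$$b^{|x}=\sum_{z\le x}b_zt^{z-x}\in R,$$
the part of $b$ up to $x$, shifted so that $x$ goes to $0$. Let $J$ be the set of series that vanish on some interval $(-\varepsilon,0]$; thus $J=\{b\in R: b=0\text{ or }\sup\operatorname{supp}(b)<0\}$, an ideal of $R$. Write $b\equiv c$ for $b-c\in J$. The class of $b^{|x}$ modulo $J$ is called the germ of $b$ at $x$. We computed $(p^2)^{|-1/2}\equiv 2p+3$.

The same happens for any product of two series $b=\sum_m b_{\beta_m}t^{\beta_m}$, $c=\sum_nc_{\gamma_n}t^{\gamma_n}$ whose exponents form sequences $\beta_1<\beta_2<\cdots\to0$ and $\gamma_1<\gamma_2<\cdots\to0$. For every $x<0$ there is a constant $k_x\in K$ with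
$$(bc)^{|x}\equiv b_x\,c+c_x\,b+k_x .\tag{1}$$
Indeed, $\beta_m+\gamma_n\le x$ forces $\beta_m\le x/2$ or $\gamma_n\le x/2$, so $m$ or $n$ lies in a finite set. Fix such an $m$. The numbers $\beta_m+\gamma_n$ increase to $\beta_m$ without reaching it. If $\beta_m>x$, only finitely many of them are $\le x$. If $\beta_m<x$, they all stay below $\beta_m$, away from $x$. In both cases, for small $\varepsilon$, this $m$ contributes to $(x-\varepsilon,x]$ at most at the point $x$ itself. If $\beta_m=x$, it contributes $b_x c$, shifted to $x$. The same holds for each fixed $n$. Finitely many pairs are counted twice, and for small $\varepsilon$ these matter at most at the point $x$. This proves (1).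

So if $d=\sum_{i\le r}b_ic_i$ is a finite sum of such products, all germs of $d$ at points $x<0$ lie in one finite-dimensional subspace of $R/J$, spanned by $1$, the $b_i$ and the $c_i$. It is easy to violate this. Let $\pi_k$ be the $k$-th prime and $p_k=\sum_{n\ge1}t^{-\pi_k^{-n}}$. The supports of the $p_k$ are pairwise disjoint and accumulate at $0$, so the $p_k$ are linearly independent modulo $K+J$. Let $g_k$ be the restriction of $p_k$ to exponents in $(-\frac1{k(k-1)},0)$, and for $\xi=(\xi_k)_{k\ge2}$ in $K$ put
$$d_\xi=\sum_{k\ge2}\xi_k\,t^{-1/k}g_k .$$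
The $k$-th summand has its exponents in $(-\frac1{k-1},-\frac1k)$, so the summands sit side by side, and the germ of $d_\xi$ at $-\frac1k$ is $\xi_kp_k$. If infinitely many $\xi_k$ are nonzero, the support of $d_\xi$ consists of $\omega$ blocks of type $\omega$, so it has order type $\omega^2$, and its supremum is $0$. In that case $d_\xi$ is not a finite sum of products as above, since infinitely many independent germs $\xi_kp_k$ do not fit into a finite-dimensional space. Even the sums of such products miss a lot: the vectors $\xi$ for which $d_\xi$ is a finite sum of products all have finite support, and the quotient of the space of all sequences by the finitely supported ones is infinite-dimensional (indicator functions of pairwise disjoint infinite sets are independent in it).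

Does this persist for order types larger than $\omega^2$?

## Principal series, the natural sum and the codimension statement

The units of $R$ are exactly the nonzero constants. A nonzero non-unit is *reducible* if it is a product of two non-units, and *irreducible* otherwise. Write $\operatorname{ot}(b)$ for the order type of $\operatorname{supp}(b)$ and $\sup(b)$ for its supremum. Well-ordered subsets of $\mathbb R$ are countable, so $\operatorname{ot}(b)$ is a countable ordinal.

**Definition.** $P_\alpha$ is the set of $b\in R$ with $\operatorname{ot}(b)=\omega^\alpha$ and $\sup(b)=0$ (the *principal* series), and $R_\alpha=\{b\in P_\alpha: b\text{ is reducible}\}$.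

For example $p\in P_1$, $P_0$ is the set of nonzero constants, and $d_\xi\in P_2$ if infinitely many $\xi_k$ are nonzero. For $\alpha\ge1$ the ordinal $\omega^\alpha$ is a limit, so an element of $P_\alpha$ has no largest exponent, and $0\notin\operatorname{supp}(b)$. The set $P_\alpha$ is nonempty exactly for countable $\alpha$: embed $\omega^\alpha$ in a bounded interval and translate its supremum to $0$.

**Definition.** The natural (Hessenberg) sum $\alpha\oplus\beta$ is obtained by adding the Cantor normal forms (CNF) of $\alpha$ and $\beta$ coefficient by coefficient.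

For example $(\omega+1)\oplus\omega=\omega2+1$, while $(\omega+1)+\omega=\omega2$. The operation $\oplus$ is commutative, associative, cancellative and strictly monotone in each argument. The ordinals below $\omega^a$ are closed under $\oplus$ (and under $+$). If every exponent of $\tau$ is at most every exponent of $\beta$, then $\beta\oplus\tau=\beta+\tau$. We also use two textbook facts: $\operatorname{ot}(A\cup B)\le\operatorname{ot}(A)\oplus\operatorname{ot}(B)$ for subsets of a well-ordered set, and the fact that a nonzero ordinal all of whose nonempty final segments have the same type as itself (an additively indecomposable ordinal) has the form $\omega^\eta$.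

The following facts are given, and we use them without proof.

1. $P_\alpha\cdot P_\beta\subseteq P_{\alpha\oplus\beta}$.
2. Every divisor of an element of $P_\alpha$ is principal.
3. Consequently $R_\alpha=\bigcup_{\beta\oplus\gamma=\alpha,\ \beta,\gamma\ne0}P_\beta\cdot P_\gamma$.

For instance $R_1=\varnothing$, because $1$ is not a natural sum of two nonzero ordinals, and $R_2=P_1\cdot P_1$. So the first section treated $\alpha=2$: every $d_\xi$ is in $\operatorname{Span}_K(P_2)$ (if $\xi$ has finite support, write $d_\xi=d_{\xi+\mathbf 1}-d_{\mathbf 1}$ with $\mathbf 1=(1,1,\dots)$), and $\operatorname{Span}_K(R_2)$ has infinite codimension in $\operatorname{Span}_K(P_2)$.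

The question, from Antongiulio Fornasiero, Noa Lavi, Sonia L'Innocente, Vincenzo Mantova, "Irreducibility in generalized power series", arXiv:2405.13815 (2024), is whether $\operatorname{Span}_K(R_\alpha)$ is infinite co-dimensional in $\operatorname{Span}_K(P_\alpha)$ for every $\alpha$ with $0<\alpha<\omega_1$. It is known when $\alpha=\omega^{\beta_1}+\omega^{\beta_2}+k$ with $\beta_1\ge\beta_2$ and $k\in\mathbb N$; we shall not use that case. The answer is yes for all $\alpha$.

From now on all ordinals are countable, $\operatorname{Span}$ means $\operatorname{Span}_K$, and we put $-\infty<$ every ordinal and $-\infty\oplus\beta=-\infty$.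

## Degree, germs at $0$ and the ring of leading forms

Put $M=\{b\in R: 0\notin\operatorname{supp}b\}$, an ideal with $R/M=K$, and $G=R/J$.

**The degree.** Let $b\in R$ and $S=\operatorname{supp}b$. As $\varepsilon\downarrow0$, the ordinal $\operatorname{ot}(S\cap(-\varepsilon,0))$ does not increase, so it is eventually constant, say equal to $\kappa$. Suppose $\kappa\ne0$, and let $T=S\cap(-\varepsilon,0)$ have type $\kappa$. For $x\in T$ the final segment $T\cap[x,0)$ contains $S\cap(x,0)$, which has type $\kappa$. So every nonempty final segment of $T$ has type $\kappa$, and $\kappa=\omega^\eta$ for some $\eta$. Moreover $\kappa\ne1$, since a single point is lost in smaller tails. So $\eta\ge1$.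

**Definition.** Put $\deg b=\eta$ if $\kappa=\omega^\eta\neq 0$. If $\kappa=0$, put $\deg b=0$ when $0\in S$ and $\deg b=-\infty$ otherwise (that is, when $b\in J$). Call $\varepsilon>0$ *good* for $b$ if $S\cap(-\varepsilon,0)$ is empty, or $\deg b\ge1$ and it has order type $\omega^{\deg b}$.

For example $\deg p=1$, $\deg(t^{-1}+3)=0$, $\deg t^{-1}=-\infty$. Numbers smaller than a good one are good. The degree depends only on $b$ modulo $J$. For $\alpha\ge1$, elements of $P_\alpha$ have degree $\alpha$ and lie in $M$.

**Degree of a sum:**
$$\deg(b+c)\le\max(\deg b,\deg c).\tag{2}$$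
If the maximum is at most $0$, both series are congruent to constants modulo $J$, and the claim is clear. If it is $\eta\ge1$, small tails of $b$ and $c$ in $(-\varepsilon,0)$ have types $\le\omega^\eta$. So those of $b+c$ have type $\le\omega^\eta\oplus\omega^\eta<\omega^{\eta+1}$, and $\deg(b+c)\le\eta$. It follows that $\deg(b+c)=\deg b$ if $\deg c<\deg b$.

**Degree of a product:**
$$\deg(bc)=\deg b\oplus\deg c.\tag{3}$$
If $\deg b=\eta\ge1$, restrict $b$ to $(-\varepsilon,0]$ with $\varepsilon$ good. This gives $b\equiv p+k$ with $p\in P_\eta$ and $k\in K$. If also $\deg c=\eta'\ge1$, then $c\equiv p'+k'$ similarly, and $bc\equiv pp'+kp'+k'p+kk'$. By fact 1, $pp'\in P_{\eta\oplus\eta'}$ has degree $\eta\oplus\eta'$; the other terms have smaller degree. If one of the two degrees is $\le0$, that factor is congruent to a constant, and (3) is clear.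

**Leading forms.** Let $G_{\le\alpha}$ and $G_{<\alpha}$ be the sets of germs of degree $\le\alpha$ and $<\alpha$; by (2) they are subspaces. Put
$$A_\alpha=G_{\le\alpha}/G_{<\alpha},\qquad A=\bigoplus_{\alpha<\omega_1}A_\alpha,\qquad A_+=\bigoplus_{\alpha>0}A_\alpha .$$
By (3), $A$ is a commutative ring graded by $(\omega_1,\oplus)$, and $A_0=K$. The class in $A_\alpha$ of a $b$ with $\deg b=\alpha$ is its *leading form*. For example $p$ and $p+7+t^{-5}$ have the same leading form in $A_1$, and the leading form of $p^2$ in $A_2$ is the square of that of $p$. For $\alpha\ge1$ each nonzero element of $A_\alpha$ is the leading form of some element of $P_\alpha$: restrict a representative to $(-\varepsilon,0)$ with $\varepsilon$ good.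

For $\alpha\ge1$ we therefore have a surjection $q:\operatorname{Span}(P_\alpha)\to A_\alpha$ with kernel
$$L_\alpha=\{d\in\operatorname{Span}(P_\alpha):\deg d<\alpha\}.$$
By fact 3, $q(\operatorname{Span}R_\alpha)$ is spanned by the products of leading forms of elements of $P_\beta$ and $P_\gamma$ with $\beta\oplus\gamma=\alpha$ and $\beta,\gamma\ne0$, so
$$q(\operatorname{Span}R_\alpha)=\sum_{\beta\oplus\gamma=\alpha,\ \beta,\gamma\ne0}A_\beta A_\gamma=(A_+^2)_\alpha .\tag{4}$$
It follows that $\operatorname{Span}(P_\alpha)/(\operatorname{Span}(R_\alpha)+L_\alpha)\cong A_\alpha/(A_+^2)_\alpha$. It is enough to show that $A_\alpha/(A_+^2)_\alpha$ is infinite-dimensional.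

## Germs of a product: the convolution formula

One checks directly that $(b^{|y})^{|v}=b^{|y+v}$ for $y,v\le0$. Let $S\subset\mathbb R$ be well-ordered. A limit point of $S$ is a limit from the left, since a limit from the right would give a strictly decreasing sequence in $S$. The closure $\overline S$ is well-ordered: given $x_1>x_2>\cdots$ in $\overline S$, choose $s_i\in S$ with $x_{i+1}<s_i\le x_i$ to get a strictly decreasing sequence in $S$. So $b^{|x}\notin J$ if and only if $x\in\overline{\operatorname{supp}b}$; and for $\eta\ge1$, $\deg b^{|x}=\eta$ if and only if $\operatorname{supp}b\cap(x-\varepsilon,x)$ has type $\omega^\eta$ for all small $\varepsilon$.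

The first lemma generalizes (1).

**Lemma 1.** Let $b_1,\dots,b_r\in R$ and $x\le0$. Then
$$(b_1\cdots b_r)^{|x}\equiv\sum b_1^{|x_1}\cdots b_r^{|x_r}\pmod J,$$
the sum over all $x_i\le0$ with $\sum x_i=x$. Only finitely many terms are not in $J$.

*Proof.* We may assume all $b_i\ne0$. Let $S_i=\overline{\operatorname{supp}b_i}$ and $F=\{(x_i)\in\prod S_i:\sum x_i=x\}$. An infinite sequence of distinct tuples in $F$ would have a subsequence that is nondecreasing in each coordinate, because the $S_i$ are well-ordered. As the sum of the coordinates is constant, this subsequence would be constant, a contradiction. So $F$ is finite. A tuple outside $F$ has some $x_i\notin S_i$, so its term is in $J$.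

We claim that for small $\varepsilon$ each $(u_i)\in\prod\operatorname{supp}b_i$ with $w=\sum u_i\in(x-\varepsilon,x]$ satisfies $u_i\le x_i$ for all $i$, for exactly one $(x_i)\in F$.

*Existence.* Otherwise there are tuples $u^{(n)}$, none dominated by an element of $F$, with sums $w_n\le x$, $w_n\to x$. Pass to a subsequence nondecreasing in every coordinate. It is bounded above by $0$, so it converges to some $(x_i)\in\prod S_i$ with sum $x$, that is, to an element of $F$. This element dominates all its terms, a contradiction.

*Uniqueness.* If $u_i\le x_i$ for all $i$, then $\sum(x_i-u_i)=x-w<\varepsilon$, so $x_i-\varepsilon<u_i\le x_i$. If two distinct elements of $F$ dominate $u$, they differ by less than $\varepsilon$ in every coordinate. This is impossible when $\varepsilon$ is smaller than the sup-distance between any two distinct elements of $F$.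

Now let $w\in(x-\varepsilon,x]$. The coefficient of $t^w$ in $\prod b_i$ is the sum of $\prod_i(b_i)_{u_i}$ over all $u$ with sum $w$. Sorting these $u$ by the unique element of $F$ that dominates them, we get the coefficient of $t^{w-x}$ in $\sum_{F}\prod b_i^{|x_i}$. $\square$

The second lemma relates the degree of $b$ to the degrees of its germs at points near $0$.

**Lemma 2.** (a) If $\varepsilon$ is good for $b$, then for each $x\in(-\varepsilon,0)$ we have $\deg b^{|x}<\deg b$ or $\deg b^{|x}=-\infty$. Hence if $\deg b\le\eta$ with $\eta$ an ordinal, then $\deg b^{|x}<\eta$ for all $x<0$ close to $0$.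

(b) If $\kappa$ is an ordinal and $\deg b^{|x}<\kappa$ for all $x\in(-\varepsilon,0)$, then $\deg b\le\kappa$.

*Proof.* (a) If $\operatorname{supp}b\cap(-\varepsilon,0)=\varnothing$, then $b^{|x}\in J$. Otherwise it has type $\omega^{\eta_0}$ with $\eta_0=\deg b\ge1$. Then $\operatorname{supp}b\cap(-\varepsilon,x]$ is a proper initial segment, of type $<\omega^{\eta_0}$, so $\deg b^{|x}<\eta_0$. For the second sentence: if $\deg b\ge1$, then $\deg b^{|x}<\deg b\le\eta$ (or $-\infty$) near $0$; if $\deg b\le0$, then $b^{|x}\in J$ near $0$.

(b) If $\kappa=0$, all these germs are in $J$, so $\operatorname{supp}b\cap(-\varepsilon,0)=\varnothing$ and $\deg b\le0$. Let $\kappa\ge1$. Suppose that for some $x\in(-\varepsilon,0)$ the set $\operatorname{supp}b\cap(-\varepsilon,x]$ has type $\ge\omega^\kappa$. Let $I$ be its initial segment of type $\omega^\kappa$ and $y=\sup I\le x$. Then $I$ has no largest element, $I=\operatorname{supp}b\cap(-\varepsilon,y)$, and every nonempty final segment of $I$ has type $\omega^\kappa$. So $\deg b^{|y}=\kappa$, a contradiction. Hence all these types are $<\omega^\kappa$,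 so $\operatorname{ot}(\operatorname{supp}b\cap(-\varepsilon,0))\le\omega^\kappa$ and $\deg b\le\kappa$. $\square$

## Finite $\alpha$ by leading forms, and the cancellation at $\omega2$

The natural plan is induction on $\alpha$: line up series $g_k$ of smaller degree along a sequence $y_k\to0$, as in $d_\xi$, and show that the germs of a sum of products have too little room. For finite $\alpha$ this works at once.

*Claim: $A_n/(A_+^2)_n$ is infinite-dimensional for every finite $n\ge1$.* For $n=1$ we have $(A_+^2)_1=0$, and the classes of the $p_k$ in $A_1$ are independent. Suppose the claim holds for $n$. Choose negative reals $y_0<y_1<\cdots\to0$ and $g_k\in P_n$ with support in $(y_{k-1}-y_k,0)$ whose leading forms $[g_k]$ are independent modulo $(A_+^2)_n$. Put $d_\xi=\sum_{k\ge1}\xi_kt^{y_k}g_k$. Up to any $x<0$ its support has type $<\omega^{n+1}$, so $\deg d_\xi\le n+1$; and $d_\xi^{|y_k}\equiv\xi_kg_k$. Suppose the class of $d_\xi$ in $A_{n+1}$ is $\sum_ib_ic_i$ (a finite sum), where $b_i,c_i$ are the leading forms of $B_i\in P_{\beta_i}$, $C_i\in P_{\gamma_i}$, $\beta_i+\gamma_i=n+1$,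 $\beta_i,\gamma_i\ge1$. Then $e=d_\xi-\sum B_iC_i$ has degree $\le n$, so $\deg e^{|x}<n$ for $x$ near $0$ by Lemma 2(a). By Lemma 1,
$$(B_iC_i)^{|x}\equiv B_iC_i^{|x}+B_i^{|x}C_i+\sum_{x<y<0}B_i^{|y}C_i^{|x-y},$$
and for $x$ near $0$ truncation lowers degrees. So the terms in the last sum have degree at most $(\beta_i-1)+(\gamma_i-1)=n-1$, and the first two terms have degree at most $n$. Taking $x=y_k$ with $k$ large and passing to $A_n$, we get
$$\xi_k[g_k]=\sum_i\bigl(b_iv_{ik}+c_iu_{ik}\bigr),\qquad v_{ik}\in A_{\gamma_i-1},\ u_{ik}\in A_{\beta_i-1}.$$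
Modulo $(A_+^2)_n$ only the terms with $v_{ik}$ or $u_{ik}$ in $A_0=K$ survive. So $\xi_k[g_k]$ lies in a finite-dimensional space that does not depend on $k$, and only finitely many $\xi_k$ are nonzero. The kernel of $K^{\mathbb N}\to A_{n+1}/(A_+^2)_{n+1}$ consists of finitely supported sequences, so the target is infinite-dimensional.

Now try $\alpha=\omega2$. If $\omega2=\beta\oplus\gamma$ with $\beta,\gamma\ne0$, then $\beta=\gamma=\omega$. We would place $g_k\in P_{\omega+k}$ at $y_k$, with leading forms outside $A_+^2$, and suppose $d_\xi-\sum B_iC_i$ has degree $\le\omega+r$ with $B_i,C_i$ of degree $\omega$. The mixed terms in Lemma 1 have finite degree, and the germs at $y_k$ give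
$$\xi_kg_k\equiv\sum_i\bigl(B_iC_i^{|y_k}+C_iB_i^{|y_k}\bigr)+(\text{degree}<\omega+r).$$
Here the argument stops. The germs $C_i^{|y_k}$ and $B_i^{|y_k}$ have finite degree, but nothing bounds these degrees by $k$. For finite $\alpha$ every term on the right had degree at most that of $g_k$, so one could read the identity in a single $A_n$. Now terms on the right may have degree $\omega+m$ with $m>k$. Their leading forms must then cancel in $A_{\omega+m}$, and leading forms say nothing about what is left in degree $\omega+k$. An element of $G$ has a leading form, but so far it has no "component of degree $\omega+k$": for instance $p^2$ and $p^2+p_1$ have the same leading form, and nothing tells us which of them has degree-$1$ part zero.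

If $G$ were a polynomial ring whose grading induces $\deg$, one could choose the $B_i$ and $C_i$ homogeneous and take components of degree $\omega+k$ on both sides. This is what we shall prove.

## The statements

A *system* is a family of homogeneous $a_\lambda\in A_{\alpha_\lambda}$ ($\lambda\in\Lambda$, all $\alpha_\lambda>0$) whose images form a basis of the graded vector space $A_+/A_+^2$. For example, its members of degree $1$ form a basis of $A_1$; one may choose them so that they include the classes of all $p_k$.

**Theorem A.** $A$ and $G=R/J$ are polynomial rings over $K$. Precisely: choose a system $(a_\lambda)$ and any $\hat a_\lambda\in R$ with leading form $a_\lambda$. Then $K[X_\lambda]\to A$, $X_\lambda\mapsto a_\lambda$, and $K[X_\lambda]\to G$, $X_\lambda\mapsto\hat a_\lambda$, are isomorphisms.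

**Theorem B.** For all $0<\alpha<\omega_1$,
$$\dim_K\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)+L_\alpha}=\dim_K\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)}=|K|^{\aleph_0}=\dim_K\operatorname{Span}(P_\alpha).$$
In particular $\operatorname{Span}_K(R_\alpha)$ is infinite co-dimensional in $\operatorname{Span}_K(P_\alpha)$ for every $0<\alpha<\omega_1$.

**Theorem C.** Let $M^2$ be the set of all finite sums $\sum b_ic_i$ with $b_i,c_i\in M$. Then $(\operatorname{Span}(P_\alpha)\cap M^2)+L_\alpha=\operatorname{Span}(R_\alpha)+L_\alpha$ for all $0<\alpha<\omega_1$, so $\operatorname{Span}(P_\alpha)\cap M^2$ still has codimension $|K|^{\aleph_0}$ in $\operatorname{Span}(P_\alpha)$. Moreover $R/J$ is a UFD, in which the number of polynomial generators of each degree $\alpha\in(0,\omega_1)$ is exactly $|K|^{\aleph_0}$.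

Theorem C supplements Theorem B and is not needed for it.

## Relations of degree $2$: truncation as a derivation

Why should there be no relations among the $a_\lambda$? Let us do degree $2$ by hand. Let $f$ be homogeneous of degree $2$ with $f(a)=0$. Its linear part (in variables of degree $2$) vanishes, since the $a_\lambda$ are independent modulo $A_+^2$. So $f$ is a quadratic form in finitely many variables $X_1,\dots,X_n$ of degree $1$. Assume that all of them occur, and put $f_i=\partial f/\partial X_i\ne0$.

Let $\hat f=f(\hat a)\in R$. As $f(a)=0$, $\deg\hat f\le1$, so $\hat f^{|x}$ is a constant modulo $J$ for $x$ near $0$. The germs $\hat a_i^{|x}\equiv\kappa_i(x)$ are also constants for $x$ near $0$. By Lemma 1,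
$$\hat f^{|x}\equiv\sum_i\kappa_i(x)\hat f_i+\text{constant}.$$
So truncation at $x$ acts on $f$ like a derivation, up to lower degree. Hence $\sum_i\kappa_i(x)f_i(a)=0$ in $A_1$. The $a_i$ are independent in $A_1$, so $\sum_i\kappa_i(x)f_i=0$ in $K[X]$. Choose $x\in\operatorname{supp}\hat a_1$ near $0$, so that $\kappa_1(x)\ne0$. After division, $f_1+\sum_{i\ge2}h_if_i=0$ with constants $h_i$. So, in characteristic $0$, $f$ is a polynomial in $X_i-h_iX_1$ ($i\ge2$) only. Replacing $a_i$ by $a_i-h_ia_1$, we get a nonzero relation in fewer variables, and we descend to a contradiction.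

In general the constants $\kappa_i(x)$ become polynomials, and $\sum f_i\hat a_i^{|x}$ is small rather than zero. We get a syzygy of $(f_1,\dots,f_n)$ for each $x$. The syzygy module is finitely generated. Either some generator has a constant first coordinate, and we change variables as above, or the germs of $\hat a_1$ at all $x$ near $0$ are combinations of finitely many fixed elements of positive degree. In the second case we want to "integrate" and conclude $a_1\in A_+^2$, which is impossible. We first need two inequalities and an integration lemma.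

## Two inequalities for the natural sum

For $\theta>0$ with least CNF exponent $\delta$ write $\theta=\theta'\oplus\omega^\delta=\theta'+\omega^\delta$. Thus $\theta'$ is $\theta$ with one copy of $\omega^\delta$ removed. For $\theta=\omega^2+\omega3$ we have $\delta=1$ and $\theta'=\omega^2+\omega2$. If $\theta=\beta\oplus\zeta$, all exponents of $\beta$ and $\zeta$ are $\ge\delta$.

The next lemma says which terms of Lemma 1 are negligible: those where two factors are truncated, and those where the truncated factor has all exponents above $\delta$.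

**Lemma 3.** Let $\theta>0$ have least exponent $\delta$; $\beta'',\gamma''$ may be $-\infty$.

(i) If $\theta=\beta\oplus\gamma\oplus\zeta$, $\beta''<\beta$ and $\gamma''<\gamma$, then $\beta''\oplus\gamma''\oplus\zeta<\theta'$.

(ii) If $\theta=\beta\oplus\zeta$, $\beta>0$ has least exponent $>\delta$, and $\beta''<\beta$, then $\beta''\oplus\zeta<\theta'$.

For $\theta=\omega2$ and $\beta=\gamma=\omega$, part (i) says that two finite numbers have sum below $\theta'=\omega$. With one truncation only, $m\oplus\omega\ge\omega=\theta'$: such terms survive.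

*Proof.* If $\beta''$ or $\gamma''$ is $-\infty$ (in particular if $\beta=0$, or if $\gamma=0$ in (i)), the left side is $-\infty$. Otherwise let $a$ be the least exponent of $\beta$ and write $\beta=\beta_0\oplus\omega^a=\beta_0+\omega^a$. From $\beta''<\beta_0+\omega^a$ we get $\beta''\le\beta_0+\tau=\beta_0\oplus\tau$ for some $\tau<\omega^a$.

(ii) Here $a>\delta$, so no exponent of $\beta$ is $\delta$, and $\omega^\delta$ must occur in $\zeta$: write $\zeta=\zeta^-\oplus\omega^\delta$. Then $\theta'=\beta\oplus\zeta^-=\beta_0\oplus\omega^a\oplus\zeta^-$. As $\tau\oplus\omega^\delta<\omega^a$,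
$$\beta''\oplus\zeta\le\beta_0\oplus\zeta^-\oplus(\tau\oplus\omega^\delta)<\beta_0\oplus\zeta^-\oplus\omega^a=\theta'.$$

(i) Similarly write $\gamma=\gamma_0\oplus\omega^b$ with $b$ the least exponent of $\gamma$, and $\gamma''\le\gamma_0\oplus\tau_1$ with $\tau_1<\omega^b$. By symmetry let $a\ge b\ge\delta$. Then $\tau\oplus\tau_1<\omega^a$. If $b=\delta$, cancellation gives $\theta'=\beta_0\oplus\gamma_0\oplus\omega^a\oplus\zeta$, which is larger than $\beta_0\oplus\gamma_0\oplus\zeta\oplus(\tau\oplus\tau_1)$. If $b>\delta$, then $\omega^\delta$ occurs in $\zeta=\zeta^-\oplus\omega^\delta$, and $\tau\oplus\tau_1\oplus\omega^\delta<\omega^a$. So the left side is at most $\beta_0\oplus\gamma_0\oplus\zeta^-\oplus(\tau\oplus\tau_1\oplus\omega^\delta)<\beta_0\oplus\gamma_0\oplus\zeta^-\oplus\omega^a\le\beta\oplus\gamma\oplus\zeta^-=\theta'$. $\square$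

## Integrating germs: from $b^{|x}\approx\sum\hat u_{j,x}s_j$ to $b\approx\sum W_js_j$

Here is the simplest instance. Let $s$ have degree $\omega$, and suppose that $b$ has germs $b^{|x}=u_xs+(\text{degree}<\omega)$ for all $x<0$ near $0$, with $u_x\in K$. We look for $W$ of degree $\le1$ with $W^{|x}\equiv u_x$ for these $x$. If such a $W$ is found, then $(Ws)^{|x}\equiv W^{|x}s+Ws^{|x}+\cdots$, and the error $Ws^{|x}$ has degree at most $1\oplus m$ with $m$ finite, hence below $\omega$. So $b-Ws$ has germs of degree $<\omega$, and $\deg(b-Ws)\le\omega<\omega+1$. If instead $\deg s=1$ and we want to lower the degree of $b$ below $2$, the error $Ws^{|x}$ can have degree $1$, and the argument fails. The condition that saves it is that the exponents of $\deg s$ are larger than the least exponent of the degree of $b$.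

**Lemma 4.** Let $\alpha=\alpha'+\omega^\delta$ have least exponent $\delta$, let $\rho<\omega^\delta$ and $b\in R$. Let $s_1,\dots,s_l\in R$ ($l\ge0$) with $\deg s_j=e_j>0$, the least exponent of $e_j$ being $>\delta$, and let $\upsilon_j$ satisfy $\upsilon_j\oplus e_j=\alpha'$. Suppose that for some $\varepsilon>0$ and all $x\in(-\varepsilon,0)$ there are $\hat u_{j,x}\in R$ with
$$\deg\hat u_{j,x}<\upsilon_j\oplus\omega^\delta,\qquad \deg\Bigl(b^{|x}-\sum_j\hat u_{j,x}s_j\Bigr)<\alpha'+\rho .$$
Then there are $W_j\in R$ with $\deg W_j\le\upsilon_j\oplus\omega^\delta$ and $\deg\bigl(b-\sum_jW_js_j\bigr)<\alpha$.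

*Proof.* **Step 1.** *We normalize the local data, so that each approximation lives on a short interval where degrees are under control.* Let $0<\varepsilon_0\le\varepsilon$ be good for all $s_j$. By Lemma 2(a), $\deg s_j^{|v}<e_j$ for $v\in(-\varepsilon_0,0)$. For $x\in(-\varepsilon_0,0)$ put $r_x=b^{|x}-\sum_j\hat u_{j,x}s_j$, choose $0<\eta_x\le\varepsilon_0$ good for all $\hat u_{j,x}$ and for $r_x$, and delete from $\hat u_{j,x}$ its part with support in $(-\infty,-\eta_x]$. This changes $r_x$ only on $(-\infty,-\eta_x]$. So all degrees are kept, $\eta_x$ stays good, and now $\operatorname{supp}\hat u_{j,x}\subset(-\eta_x,0]$. As $\operatorname{supp}b$ is well-ordered, each $x<0$ has an $h_x>0$ with $\operatorname{supp}b\cap(x,x+h_x)=\varnothing$ and $x+h_x<0$.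

**Step 2.** *We choose countably many points $y_k\to0$ whose short intervals cover the support of $b$ near $0$.* Precisely, we want
$$y_0<y_1<\cdots\to0\ \text{ in }(-\varepsilon_0,0),\qquad \operatorname{supp}b\cap(y_{k-1},y_k]\subset(y_k-\eta_{y_k},y_k]\quad(k\ge1).\tag{5}$$
Let $z\in(-\varepsilon_0,0)$, and let $Q$ be the set of $x\in(z,0)$ for which there is a finite chain $z=y_0<\dots<y_m=x$, $m\ge1$, with the inclusion in (5) for $1\le k\le m$. Then:

- $(z,z+h_z)\subset Q$, by the chain $z<x$, since $\operatorname{supp}b\cap(z,x]=\varnothing$;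
- if $x\in Q$, then $(x,x+h_x)\subset Q$, by appending one point for the same reason;
- if $x\in(z,0)$ and $Q$ contains some $y\in(x-\eta_x,x)$, then $x\in Q$, since $(y,x]\subset(x-\eta_x,x]$.

Let $x^*=\sup\{x:(z,x]\subset Q\}$, which is $>z$ by the first property. If $x^*<0$, then $x^*\in Q$ by the third property, and $(z,x^*+h_{x^*})\subset Q$ by the second, a contradiction. So $Q=(z,0)$: any two points $z<x$ of $(-\varepsilon_0,0)$ are joined by a finite chain. Concatenating such chains along a sequence increasing to $0$, we get (5).

**Step 3.** *We glue the local coefficients to $W_j$ and bound degrees.* Let $\zeta_k=\min(\eta_{y_k},y_k-y_{k-1})$, let $\hat u_{j,k}$ be the restriction of $\hat u_{j,y_k}$ to $(-\zeta_k,0]$, and put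
$$W_j=\sum_{k\ge1}t^{y_k}\hat u_{j,k}.$$
The $k$-th summand has support in $(y_k-\zeta_k,y_k]\subset(y_{k-1},y_k]$, so $W_j\in R$. As $\eta_{y_k}$ is good for $\hat u_{j,y_k}$, so is $\zeta_k$. So this summand has order type at most $1$, or at most $\omega^d+1$ with $d=\deg\hat u_{j,y_k}\ge1$. As $d<\upsilon_j\oplus\omega^\delta$ and $\upsilon_j\oplus\omega^\delta\ge1$, its type is $<\omega^{\upsilon_j\oplus\omega^\delta}$. For $x<0$ the set $\operatorname{supp}W_j\cap(-\infty,x]$ meets finitely many summands, so it also has type $<\omega^{\upsilon_j\oplus\omega^\delta}$. Hence $\operatorname{ot}(W_j)\le\omega^{\upsilon_j\oplus\omega^\delta}$, and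
$$\deg W_j\le\upsilon_j\oplus\omega^\delta,\qquad \deg W_j^{|x}<\upsilon_j\oplus\omega^\delta\quad(x<0).$$

**Step 4.** *We show that only $W_j^{|x}s_j$ matters in the germ of $W_js_j$ at $x$.* Let $x\in(y_0,0)$. By Lemma 1,
$$(W_js_j)^{|x}\equiv W_j^{|x}s_j+W_js_j^{|x}+\sum_{x<y<0}W_j^{|y}s_j^{|x-y}.$$
We have $\alpha=e_j\oplus(\upsilon_j\oplus\omega^\delta)$, and $s_j$ is truncated at a point of $(-\varepsilon_0,0)$ in all terms but the first. So Lemma 3(ii), with $\theta=\alpha$, $\beta=e_j$ and $\zeta=\upsilon_j\oplus\omega^\delta$, gives degree $<\alpha'$ for these terms. Hence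
$$\Bigl(b-\sum_jW_js_j\Bigr)^{|x}\equiv b^{|x}-\sum_jW_j^{|x}s_j+(\deg<\alpha').\tag{6}$$
(If $\alpha'=0$ there are no $s_j$, because $e_j>0$.)

**Step 5.** *We show that (6) has degree $<\alpha'+\rho$ for all $x\in(y_0,0)$.* Let $x\in(y_{k-1},y_k]$.

If $x\le y_k-\zeta_k$, then $\zeta_k<y_k-y_{k-1}$, so $\zeta_k=\eta_{y_k}$. By (5) and the construction of $W_j$, neither $b$ nor $W_j$ has support in $(y_{k-1},x]$. So $b^{|x}$ and $W_j^{|x}$ are in $J$, and (6) has degree $<\alpha'$, or is in $J$ if there are no $s_j$. In either case its degree is $<\alpha'+\rho$.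

Otherwise put $v=x-y_k\in(-\zeta_k,0]$. Then $W_j^{|x}\equiv\hat u_{j,y_k}^{|v}$, and
$$b^{|x}=(b^{|y_k})^{|v}=\sum_j(\hat u_{j,y_k}s_j)^{|v}+r_{y_k}^{|v}.$$
If $v<0$, Lemma 1 gives
$$(\hat u_{j,y_k}s_j)^{|v}\equiv\hat u_{j,y_k}^{|v}s_j+\hat u_{j,y_k}s_j^{|v}+\sum_{v<y<0}\hat u_{j,y_k}^{|y}s_j^{|v-y}.$$
Since $\eta_{y_k}$ is good for $\hat u_{j,y_k}$, $\deg\hat u_{j,y_k}^{|y}\le\deg\hat u_{j,y_k}<\upsilon_j\oplus\omega^\delta$. So by Lemma 3(ii), as in Step 4, all terms but the first have degree $<\alpha'$. Hence (6) equals $r_{y_k}^{|v}+(\deg<\alpha')$; for $v=0$ this is immediate. As $\eta_{y_k}$ is good for $r_{y_k}$, $\deg r_{y_k}^{|v}\le\deg r_{y_k}<\alpha'+\rho$. So (6) has degree $<\alpha'+\rho$.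

By Lemma 2(b), $\deg(b-\sum_jW_js_j)\le\alpha'+\rho<\alpha'+\omega^\delta=\alpha$. $\square$

## $R/J$ is a polynomial ring: proof of Theorem A

For a system $(a_\lambda)$ write $K[X]=K[X_\lambda]$, graded by $\deg X_\lambda=\alpha_\lambda$, and let $\pi:K[X]\to A$, $X_\lambda\mapsto a_\lambda$. For $F\in K[X]$ let $\hat F\in R$ (or its germ) be the value at $X_\lambda=\hat a_\lambda$. The *formal degree* of $F$ is the largest degree of a nonzero homogeneous component of $F$, and $-\infty$ for $F=0$. If $F$ has formal degree $\mu$ and top component $F_\mu$, then $\deg\hat F\le\mu$, and the class of $\hat F$ in $A_\mu$ is $\pi(F_\mu)$.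

**Step 1.** *We reduce everything to the injectivity of $\pi$.* The graded map $\pi$ is surjective by induction on the degree: an element of $A_\alpha$, $\alpha>0$, is a combination of the $a_\lambda$ of degree $\alpha$ plus a sum of products of elements of positive, hence smaller, degrees.

Every $g\in G$ equals $\hat F$ for some $F$ of formal degree $\deg g$. Indeed, if $g\ne0$ has degree $\mu$, choose $F_\mu$ homogeneous of degree $\mu$ with $\pi(F_\mu)$ the leading form of $g$; then $\deg(g-\hat F_\mu)<\mu$. Repeat with the difference. The degrees decrease strictly, so after finitely many steps the difference is $0$ in $G$.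

If $\pi$ is injective, then $\deg\hat F=\mu$ for $F\ne0$ of formal degree $\mu$, because $\pi(F_\mu)\ne0$. Hence $K[X]\to G$ is an isomorphism too, and $\deg\hat F$ is the formal degree of $F$. So it remains to show that $\pi$ is injective for every system.

**Step 2.** *We choose a minimal counterexample.* Suppose $\pi$ is not injective for some system. Let $\theta$ be the least degree of a nonzero homogeneous element of $\ker\pi$, over all systems. As $\pi$ is the identity on $K$ in degree $0$, $\theta>0$. Let $\theta=\theta'+\omega^\delta$ with $\delta$ the least exponent.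

If $f\in\ker\pi$ is homogeneous of degree $\theta$, the degrees of the variables in $f$ have all exponents $\ge\delta$. Call $X_\lambda$ a *$\delta$-variable* if the least exponent of $\alpha_\lambda$ is $\delta$. (For $\theta=\omega^2+\omega$, where $\delta=1$, variables of degree $\omega$ or $\omega^2+\omega$ are $\delta$-variables; those of degree $\omega^2$ are not.) Since $\omega^\delta$ occurs in $\theta$, every monomial of a homogeneous polynomial of degree $\theta$ contains a $\delta$-variable. Among all systems and all nonzero homogeneous $f\in\ker\pi$ of degree $\theta$, choose one for which the number $n$ of $\delta$-variables occurring in $f$ is minimal. Then $n\ge1$, and by the choice of $\theta$: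
$$\text{if }F\text{ has formal degree}<\theta,\text{ then }\deg\hat F\text{ equals the formal degree of }F.\tag{7}$$
Let $X_1,\dots,X_n$ be the $\delta$-variables in $f$, of degrees $\alpha_i=\alpha_i'+\omega^\delta$, and $f_i=\partial f/\partial X_i$. As $\operatorname{char}K=0$, $f_i\ne0$. It is homogeneous of a degree $\theta_i$ with $\theta_i\oplus\alpha_i=\theta$, and cancelling $\omega^\delta$ we get $\theta_i\oplus\alpha_i'=\theta'$.

**Step 3.** *We differentiate the relation by taking germs.* Since $\pi(f)=0$, $\deg\hat f<\theta$, so $\deg\hat f\le\theta'+\rho$ for some $\rho<\omega^\delta$. By Lemma 2(a) there is an $\varepsilon>0$ with $\deg\hat f^{|x}<\theta'+\rho$ for $x\in(-\varepsilon,0)$. Take $\varepsilon$ also good for all $\hat a_\lambda$ with $X_\lambda$ in $f$. Then truncating such an $\hat a_\lambda$ at a point of $(-\varepsilon,0)$ lowers its degree strictly.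

Expand $\hat f^{|x}$ monomial by monomial with Lemma 1. The truncation points in a term lie in $[x,0]$ and have sum $x$, so at least one is nonzero.

- If at least two are nonzero, apply Lemma 3(i), with two of the properly truncated factors in the roles of $\beta'',\gamma''$ and the product of the untruncated remaining factors giving $\zeta$. The actual remaining factors have degree at most that of the untruncated ones. By monotonicity the term has degree $<\theta'$.
- If exactly one is nonzero, it equals $x$. If it belongs to a variable that is not a $\delta$-variable, Lemma 3(ii) gives degree $<\theta'$.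
- The remaining terms, with a single $\delta$-variable truncated at $x$, sum to $\sum_{i\le n}\hat f_i\hat a_i^{|x}$.

Hence
$$\deg\Bigl(\sum_{i=1}^n\hat f_i\,\hat a_i^{|x}\Bigr)<\theta'+\rho\qquad(x\in(-\varepsilon,0)).\tag{8}$$

**Step 4.** *We turn (8) into an exact syzygy.* By Step 1 write $\hat a_i^{|x}\equiv\hat p_{i,x}$ with $p_{i,x}\in K[X]$ of formal degree $\deg\hat a_i^{|x}<\alpha_i$. Then $\sum f_ip_{i,x}$ has formal degree $<\theta$. By (7) and (8) its formal degree is $<\theta'+\rho$. Let $P_{i,x}$ be the sum of the homogeneous components of $p_{i,x}$ of degrees $\alpha_i'+\sigma$ with $\rho\le\sigma<\omega^\delta$. Since $p_{i,x}$ has formal degree $<\alpha_i'+\omega^\delta$, these are all its components of degree $\ge\alpha_i'+\rho$. For $\sigma<\omega^\delta$ we have $\alpha_i'+\sigma=\alpha_i'\oplus\sigma$ and $\theta'+\sigma=\theta'\oplus\sigma$, as all exponents of $\alpha_i'$ and $\theta'$ are $\ge\delta$. By cancellation, $\theta_i\oplus\eta=\theta'\oplus\sigma$ if and only if $\eta=\alpha_i'\oplus\sigma$. So the components of $\sum f_ip_{i,x}$ of degrees $\theta'+\sigma$,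 $\rho\le\sigma<\omega^\delta$, which all vanish, give
$$\sum_{i=1}^nf_iP_{i,x}=0,\qquad p_{i,x}-P_{i,x}\text{ has formal degree}<\alpha_i'+\rho .\tag{9}$$

**Step 5.** *We express all these syzygies by finitely many homogeneous ones, independent of $x$.* Let $N\subset K[X]$ be the polynomial ring in the finitely many variables occurring in $f$. Call a syzygy $(S_i)_i$ of $(f_1,\dots,f_n)$ *homogeneous of type $\tau$* if each nonzero $S_i$ is homogeneous with $\deg S_i\oplus\theta_i=\tau$. Every syzygy, over $N$ or $K[X]$, is a finite sum of homogeneous ones. Indeed, the component of $S_i$ of degree $\eta$ belongs to exactly one type $\eta\oplus\theta_i$. For given $i$ and $\tau$ there is at most one such $\eta$, by cancellation. The components of type $\tau$ form a syzygy because $\sum_i(S_i)_\eta f_i$, summed over them, is the component of degree $\tau$ of $\sum S_if_i=0$.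

By the Hilbert basis theorem $N$ is Noetherian, so its syzygy module is generated by finitely many syzygies, hence by finitely many nonzero homogeneous ones $S^{(j)}=(S^{(j)}_i)_i$, of types $\tau_j$. Put $e_{ij}=\deg S^{(j)}_i$ when $S^{(j)}_i\ne0$. As $K[X]$ is free over $N$, on the monomials in the other variables, and the $f_i$ are in $N$, the $S^{(j)}$ generate all syzygies over $K[X]$. So
$$P_{i,x}=\sum_ju_{j,x}S^{(j)}_i,\qquad u_{j,x}\in K[X].\tag{10}$$
By construction $(P_{i,x})_i$ is a sum of homogeneous syzygies of types $\theta'\oplus\sigma$, $\rho\le\sigma<\omega^\delta$. Keeping in (10) only the components of these types, we may assume that $u_{j,x}$ has components only in degrees $\upsilon$ with $\upsilon\oplus\tau_j=\theta'\oplus\sigma$ for such $\sigma$.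

The exponents of $\tau_j=e_{ij}\oplus\theta_i$ and of $\theta'$ are $\ge\delta$, and those of $\sigma$ are $<\delta$. Comparing CNFs, $\upsilon=\upsilon_j\oplus\sigma$ with $\upsilon_j\oplus\tau_j=\theta'$; so $\upsilon_j$ depends only on $j$. If for some $j$ no such $\upsilon_j$ exists, then $u_{j,x}=0$ for all $x$, and we drop this $j$. **From now on $j$ ranges over the indices for which $\upsilon_j$ exists.** Then $u_{j,x}$ has formal degree $<\upsilon_j\oplus\omega^\delta$. From $\upsilon_j\oplus e_{ij}\oplus\theta_i=\theta'=\theta_i\oplus\alpha_i'$ we get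
$$\upsilon_j\oplus e_{ij}=\alpha_i'\qquad\text{if }S^{(j)}_i\ne0.\tag{11}$$

**Step 6.** *We show that the first coordinates $S_1^{(j)}$ contain no $\delta$-variables, for a suitable numbering.* Let $m(\beta)$ be the coefficient of $\omega^\delta$ in the CNF of $\beta$; it is additive for $\oplus$. Number the variables so that $m(\alpha_1)$ is minimal among $m(\alpha_1),\dots,m(\alpha_n)$. If $S_1^{(j)}\ne0$, then by (11)
$$m(e_{1j})\le m(\alpha_1')=m(\alpha_1)-1<m(\alpha_i)\qquad(1\le i\le n).$$
A monomial of degree $e_{1j}$ containing $X_i$ would have $m(e_{1j})\ge m(\alpha_i)$. So $S_1^{(j)}\in N$ contains none of $X_1,\dots,X_n$. The other variables of $N$ have degrees with least exponent $>\delta$. Thus each $S_1^{(j)}$ is zero, or a nonzero constant, or has degree $e_{1j}>0$ with least exponent $>\delta$.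

**Step 7 (some $S_1^{(j)}$ is a nonzero constant).** *We change variables to remove $X_1$, as in degree $2$.* Scale so that $S_1^{(j)}=1$, and put $h_i=S_i^{(j)}$ for $i\ge2$. Then
$$f_1+\sum_{i\ge2}h_if_i=0.$$
If $h_i\ne0$, then $\deg h_i\oplus\theta_i=\tau_j=\theta_1$. Adding $\alpha_1$ gives $\deg h_i\oplus\theta_i\oplus\alpha_1=\theta=\theta_i\oplus\alpha_i$, so $\deg h_i\oplus\alpha_1=\alpha_i$.

Let $E$ be the $K$-derivation of $K[X]$ with $EX_1=1$, $EX_i=h_i$ for $2\le i\le n$, and $EX_\lambda=0$ for all other variables. Then $Ef=0$. A homogeneous element of degree $\mu$ is mapped by $E$ to $0$ or to a homogeneous element of degree $\mu_1$ with $\mu_1\oplus\alpha_1=\mu$. So $E$ strictly lowers degrees, and hence is locally nilpotent. Define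
$$\Psi(g)=\sum_{k\ge0}\frac{(-X_1)^k}{k!}E^k(g).$$
By the Leibniz rule $g\mapsto\sum_kT^kE^k(g)/k!$ is a $K$-algebra homomorphism $K[X]\to K[X][T]$. Following it by the $K[X]$-algebra map $T\mapsto-X_1$ gives $\Psi$, so $\Psi$ is a $K$-algebra endomorphism of $K[X]$. It preserves degrees, since $X_1^kE^k(g)$ has the degree of $g$ if it is nonzero. We have
$$\Psi(f)=f,\qquad\Psi(X_1)=X_1-X_1=0,\qquad\Psi(X_\lambda)=X_\lambda\ \text{for variables other than }X_1,\dots,X_n,$$
and for $2\le i\le n$
$$X_i':=\Psi(X_i)=X_i-X_1h_i+\sum_{k\ge2}\frac{(-X_1)^k}{k!}E^{k-1}(h_i).$$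
Hence $f=\Psi(f)=f(0,X_2',\dots,X_n',\dots)$, the dots at the end standing for the other, unchanged variables.

Replace $a_i$ by $a_i'=\pi(X_i')\in A_{\alpha_i}$ for $2\le i\le n$. The terms with $X_1^k$, $k\ge2$, go to $A_+^2$. So modulo $A_+^2$ we have $a_i'\equiv a_i$ if $h_i=0$ or $\deg h_i>0$, and $a_i'\equiv a_i-h_ia_1$ if $h_i\in K$. So the new family is again a system, with the same degrees. Put $\tilde f=f(0,X_2,\dots,X_n,\dots)$. In the new system it is a relation:
$$\tilde f(a')=f(0,a_2',\dots,a_n',\dots)=\pi\bigl(f(0,X_2',\dots,X_n',\dots)\bigr)=\pi(f)=0 .$$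
It is homogeneous of degree $\theta$, and nonzero since $f\ne0$ is obtained from it by substituting $X_i'$ for $X_i$. It contains at most $n-1$ $\delta$-variables. This contradicts the minimality of $n$.

**Step 8 (no $S_1^{(j)}$ is a nonzero constant).** *We integrate the germs of $\hat a_1$ and find $a_1\in A_+^2$.* Now every nonzero $S_1^{(j)}$ has $e_{1j}>0$ with least exponent $>\delta$. Apply Lemma 4 to $b=\hat a_1$, $\alpha=\alpha_1$, the above $\delta,\rho,\varepsilon$, and, for the $j$ with $S_1^{(j)}\ne0$, the elements $s_j=\widehat{S_1^{(j)}}$, the ordinals $\upsilon_j$, and $\hat u_{j,x}=\widehat{u_{j,x}}$. The hypotheses hold: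

- By (11), $\upsilon_j\oplus e_{1j}=\alpha_1'$; in particular $e_{1j}\le\alpha_1'<\alpha_1\le\theta$, so $\deg s_j=e_{1j}$ by (7).
- $\deg\hat u_{j,x}<\upsilon_j\oplus\omega^\delta$ by Step 5.
- By (10), $\hat a_1^{|x}-\sum_j\hat u_{j,x}s_j\equiv\hat p_{1,x}-\hat P_{1,x}$, of degree $<\alpha_1'+\rho$ by (9).

So there are $W_j$ with $\deg W_j\le\upsilon_j\oplus\omega^\delta$ and $\deg(\hat a_1-\sum_jW_js_j)<\alpha_1$. We have $(\upsilon_j\oplus\omega^\delta)\oplus e_{1j}=\alpha_1$. So with $w_j$ the class of $W_j$ in $A_{\upsilon_j\oplus\omega^\delta}$ this reads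
$$a_1=\sum_jw_j\,\pi(S_1^{(j)})\quad\text{in }A_{\alpha_1},$$
where the sum may be empty. All factors have positive degree, so $a_1\in A_+^2$. This contradicts that $a_1$ is part of a basis of $A_+/A_+^2$. So $\pi$ is injective for every system, and Theorem A is proved. $\square$

## Infinitely many generators in every degree: proof of Theorem B

Fix a system with lifts $\hat a_\lambda\in P_{\alpha_\lambda}$. By Theorem A and Step 1 of its proof we identify $G=K[X]$, with $\deg$ equal to the formal degree. The number of variables of degree $\alpha>0$ is $\dim A_\alpha/(A_+^2)_\alpha$.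

**Step 1.** *We need a criterion for membership in $\operatorname{Span}(P_\alpha)$.* For $\alpha\ge1$:
$$\text{if }\operatorname{supp}d\subset\mathbb R^{<0}\text{ and }\operatorname{ot}(\operatorname{supp}d\cap(-\infty,x])<\omega^\alpha\ \text{for all }x<0,\text{ then }d\in\operatorname{Span}(P_\alpha).\tag{12}$$
The hypothesis gives $\operatorname{ot}(d)\le\omega^\alpha$. If $\operatorname{ot}(d)=\omega^\alpha$, then $\sup d=0$, since otherwise $\operatorname{supp}d$ itself would have type $<\omega^\alpha$; so $d\in P_\alpha$. If $\operatorname{ot}(d)<\omega^\alpha$, take any $p\in P_\alpha$. The series $p+d$ satisfies the hypothesis of (12), as the ordinals below $\omega^\alpha$ are closed under $\oplus$. If $\operatorname{ot}(p+d)<\omega^\alpha$, then $\operatorname{ot}(p)\le\operatorname{ot}(p+d)\oplus\operatorname{ot}(d)<\omega^\alpha$, a contradiction. So $\operatorname{ot}(p+d)=\omega^\alpha$, hence $p+d\in P_\alpha$ by the first case, and $d=(p+d)-p$.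

**Claim.** For each $0<\alpha<\omega_1$ there is a $K$-linear map $K^{\mathbb N}\to\operatorname{Span}(P_\alpha)$, $\xi\mapsto d_\xi$, such that $q(d_\xi)\in(A_+^2)_\alpha$ implies that $\xi$ has finite support.

The Claim gives $\dim A_\alpha/(A_+^2)_\alpha\ge\dim K^{\mathbb N}/K^{(\mathbb N)}$, where $K^{(\mathbb N)}$ is the space of finitely supported sequences. The right side is infinite. So there are infinitely many variables of degree $\alpha$. We prove the Claim by induction on $\alpha=\alpha'+\omega^\delta$, with $\delta$ the least exponent.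

**Step 2.** *We set up the series $d_\xi$.* If $\delta=0$, put $\sigma_k=0$ for all $k\ge1$. If $\delta>0$, choose $1\le\sigma_1<\sigma_2<\cdots$ cofinal in the countable limit ordinal $\omega^\delta$. Let $y_0<y_1<\cdots$ be negative reals with $y_k\to0$. Given $g_k$ with support in $(y_{k-1}-y_k,0]$, put
$$d_\xi=\sum_{k\ge1}\xi_kt^{y_k}g_k .$$
The $k$-th summand has support in $(y_{k-1},y_k]$, so $d_\xi\in R$ and $d_\xi^{|y_k}\equiv\xi_kg_k$.

**Step 3 ($\alpha'=0$).** *Here there are no products to fear.* Let $g_k\in P_{\sigma_k}$ have support in $(y_{k-1}-y_k,0]$, with $g_k=1$ if $\delta=0$. Up to any $x<0$, the support of $d_\xi$ is covered by finitely many sets of type $\omega^{\sigma_k}<\omega^\alpha$. So $d_\xi\in\operatorname{Span}(P_\alpha)$ by (12). As $\alpha=\omega^\delta$ is not a natural sum of two nonzero ordinals, $(A_+^2)_\alpha=0$. Suppose infinitely many $\xi_k$ are nonzero. Then, arbitrarily close to $0$, the germs $d_\xi^{|y_k}$ have degree $0$ if $\delta=0$, and degrees unbounded in $\omega^\delta$ if $\delta>0$. By Lemma 2(a), $\deg d_\xi\le\eta$ is impossible for any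 ordinal $\eta<\omega^\delta$. So $\deg d_\xi\ge\alpha$ and $q(d_\xi)\ne0$, that is, $q(d_\xi)\notin(A_+^2)_\alpha$.

**Step 4 ($\alpha'>0$).** *We use variables of degrees $\alpha'+\sigma_k$ and take homogeneous components, which is what failed at $\omega2$ before.* By induction there are distinct $\lambda_1,\lambda_2,\dots$ with $\alpha_{\lambda_k}=\alpha'+\sigma_k$: if $\delta=0$, use infinitely many variables of degree $\alpha'<\alpha$; if $\delta>0$, use one in each of the distinct degrees $\alpha'+\sigma_k<\alpha$. Let $g_k$ be the restriction of $\hat a_{\lambda_k}\in P_{\alpha'+\sigma_k}$ to $(y_{k-1}-y_k,0)$. Its order type is at most $\omega^{\alpha'+\sigma_k}<\omega^\alpha$, so $d_\xi\in\operatorname{Span}(P_\alpha)$ by (12). Also $g_k\equiv\hat a_{\lambda_k}$.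

Suppose $q(d_\xi)\in(A_+^2)_\alpha$. Then there are finitely many homogeneous $B_i,C_i\in K[X]$ of positive degrees $\beta_i,\gamma_i$, $\beta_i\oplus\gamma_i=\alpha$, such that $e=d_\xi-\sum_i\hat B_i\hat C_i$ has degree $<\alpha$. So $\deg e\le\alpha'+\rho$ for some $\rho<\omega^\delta$, and by Lemma 2(a) $\deg e^{|x}<\alpha'+\rho$ for $x$ near $0$. For $x<0$ near $0$, Lemma 1 gives
$$(\hat B_i\hat C_i)^{|x}\equiv\hat B_i\hat C_i^{|x}+\hat B_i^{|x}\hat C_i+(\deg<\alpha'),$$
because in the other terms both factors are truncated, which lowers their degrees by Lemma 2(a), and Lemma 3(i) applies with $\theta=\alpha$ and $\zeta=0$. At $x=y_k$ we have $d_\xi^{|y_k}\equiv\xi_k\hat a_{\lambda_k}$. So for all large $k$, in $K[X]=G$,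
$$\xi_kX_{\lambda_k}=\sum_i\bigl(B_iV_{ik}+C_iU_{ik}\bigr)+(\text{formal degree}<\alpha'+\rho),\qquad V_{ik},U_{ik}\in K[X].\tag{13}$$
For large $k$ we have $\sigma_k\ge\rho$ (if $\delta=0$, then $\rho=0=\sigma_k$). The $B_i$ and $C_i$ are homogeneous. So the component of degree $\alpha'+\sigma_k$ of (13) is
$$\xi_kX_{\lambda_k}=\sum_i\bigl(B_iV_{ik}'+C_iU_{ik}'\bigr),\qquad V_{ik}',U_{ik}'\in K[X].$$
It does not matter here how large the degrees of the terms in (13) are. Compare the parts that are linear in the variables. Since $B_i$ and $C_i$ have no constant term, the linear part of $B_iV_{ik}'$ is a scalar multiple of the linear part of $B_i$, and likewise for $C_i$. So $\xi_kX_{\lambda_k}$ lies in the finite-dimensional span of the linear parts of the $B_i$ and $C_i$, which does not depend on $k$. The $X_{\lambda_k}$ are distinct variables, so only finitely many $\xi_k$ are nonzero. This proves the Claim.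

**Step 5.** *We conclude and compute the exact dimension.* By (4), $\operatorname{Span}(P_\alpha)/(\operatorname{Span}(R_\alpha)+L_\alpha)\cong A_\alpha/(A_+^2)_\alpha$. This is infinite-dimensional by the Claim, so $\operatorname{Span}(R_\alpha)$ is infinite co-dimensional in $\operatorname{Span}(P_\alpha)$ for every $0<\alpha<\omega_1$.

For the exact value we use the Erdős–Kaplansky theorem: $\dim_KK^I=|K|^{|I|}$ for infinite $I$. So $\dim K^{\mathbb N}=|K|^{\aleph_0}>\aleph_0$, and as $\dim K^{(\mathbb N)}=\aleph_0$, $\dim K^{\mathbb N}/K^{(\mathbb N)}=|K|^{\aleph_0}$. Conversely $\mathbb R$ has at most $2^{\aleph_0}$ countable subsets, so $\dim\operatorname{Span}(P_\alpha)\le|R|\le2^{\aleph_0}|K|^{\aleph_0}=|K|^{\aleph_0}$. Hence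
$$|K|^{\aleph_0}\le\dim\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)+L_\alpha}\le\dim\frac{\operatorname{Span}(P_\alpha)}{\operatorname{Span}(R_\alpha)}\le\dim\operatorname{Span}(P_\alpha)\le|K|^{\aleph_0},$$
and all these dimensions are equal. $\square$

## Sums of products in $M$ and unique factorization: proof of Theorem C

**Step 1.** *We identify $M$ and $M^2$ in $G=K[X]$.* Take lifts $\hat a_\lambda\in P_{\alpha_\lambda}\subset M$. Then $M/J$ is a proper ideal of $G=K[X]$ containing the maximal ideal $(X)$ generated by all variables, so $M/J=(X)$. Next, $J\subset M^2$: for $0\ne j\in J$ put $\varepsilon=|\sup j|/2$; then $j=t^{-\varepsilon}\cdot t^\varepsilon j$, and both factors are in $M$, as $\sup(t^\varepsilon j)=-\varepsilon<0$. Hence $M^2/J=(X)^2$.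

**Step 2.** *We compare $M^2$ with $\operatorname{Span}(R_\alpha)$.* Let $d\in\operatorname{Span}(P_\alpha)\cap M^2$. As an element of $K[X]$ it lies in $(X)^2$ and has formal degree $\le\alpha$. So its component of degree $\alpha$ is a combination of monomials with at least two variables. Hence $q(d)\in(A_+^2)_\alpha=q(\operatorname{Span}R_\alpha)$ by (4), that is, $d\in\operatorname{Span}(R_\alpha)+L_\alpha$. Conversely, by fact 3 the elements of $R_\alpha$ are products of elements of $P_\beta,P_\gamma\subset M$ with $\beta,\gamma\ne0$, so $R_\alpha\subset M^2$. This proves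
$$(\operatorname{Span}(P_\alpha)\cap M^2)+L_\alpha=\operatorname{Span}(R_\alpha)+L_\alpha .$$
By Theorem B the codimension of $\operatorname{Span}(P_\alpha)\cap M^2$ in $\operatorname{Span}(P_\alpha)$ is at least that of the right side, which is $|K|^{\aleph_0}$, and at most $\dim\operatorname{Span}(P_\alpha)=|K|^{\aleph_0}$.

**Step 3.** *We read off the structure of $R/J$.* By Theorem A, $R/J$ is a polynomial ring over a field, hence a UFD. Its number of generators of degree $\alpha\in(0,\omega_1)$ is $\dim A_\alpha/(A_+^2)_\alpha$, which is $|K|^{\aleph_0}$ by Theorem B. $\square$
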